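\title{Commuting elements in Leavitt algebras and the non-embedding of $L_2\otimes L_2$ in $L_2$}

\begin{abstract}
We show that for all nonzero commutative rings $R$ and $S$, every ring homomorphism from $L_{2,R}\otimes_R L_{2,R}$ to $L_{2,S}$ is zero, where $L_{2,R}$ is the Leavitt algebra over $R$. In particular $L_{2,R}\otimes_R L_{2,R}$ embeds in $L_{2,R}$ for no nonzero ring of scalars $R$. The reason is that over a field, a tensor product of $q$ Leavitt algebras contains at most $q$ pairwise commuting, algebraically independent elements; this is deduced from a bound on projective dimension that survives extension of scalars to a rational function field. We also show that $L_{m,F}\otimes_F B$ embeds in $L_{n,F}$ over a field $F$ exactly when $B$ is finite-dimensional, and we determine when the image of a homomorphism $L_{m,F}\to L_{n,F}$ has finite-dimensional centralizer.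
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $R$ be a nonzero commutative ring with identity and let $n\ge 2$. The \emph{Leavitt algebra} $L_{n,R}$ is the unital $R$-algebra with generators $x_1,\dots,x_n,y_1,\dots,y_n$ and relations
\begin{equation}\label{eq:relations}
y_ix_j=\delta_{ij}1\quad(1\le i,j\le n),\qquad \sum_{i=1}^n x_iy_i=1 .
\end{equation}
The relations say that the row $(x_1,\dots,x_n)$ and the column with entries $y_1,\dots,y_n$ are inverse to each other. Equivalently, for $L=L_{n,R}$ the maps $a\mapsto (y_1a,\dots,y_na)$ and $(a_1,\dots,a_n)\mapsto\sum_i x_ia_i$ are mutually inverse isomorphisms of right modules between $L$ and $L^n$. Taking endomorphism rings, we obtain an isomorphism of $R$-algebras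
\begin{equation}\label{eq:matrix}
M_n(L)\longrightarrow L,\qquad (z_{ij})\longmapsto\sum_{i,j}x_iz_{ij}y_j,
\end{equation}
with inverse $a\mapsto(y_iax_j)$.

The algebra $L=L_{2,R}$ therefore absorbs several operations. It is isomorphic to $L\otimes_R M_2(R)$. It contains $L\times L$ as the subring $x_1Ly_1+x_2Ly_2$ of diagonal matrices. Its degree-zero part $D$ is an infinite tensor power of $M_2(R)$, so that $D\otimes_R D\cong D$ (Example~\ref{ex:degreezero}). One is led to ask whether $L$ also absorbs a tensor factor $L$, and the evidence just listed suggests that it should, at least up to embedding. Two negative results limit what can be hoped for. Ara and Corti\~nas showed, using Hochschild homology, that for no field $F$ is there a ring isomorphism between $L_{2,F}\otimes_F L_{2,F}$ and $L_{2,F}$. Brownlowe and S{\o}rensen showed that there is no injective homomorphism $L_{2,\mathbb Z}\otimes L_{2,\mathbb Z}\to L_{2,\mathbb Z}$ compatible with the involution determined by $x_i^*=y_i$. The following question is stated as open in \cite{Rigby}.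

\medskip
\noindent\textbf{Question.} \emph{Do there exist a nonzero commutative ring $R$ and an injective ring homomorphism $L_{2,R}\otimes_R L_{2,R}\to L_{2,R}$?}
\medskip

The answer is no, in a strong form. Throughout the paper a \emph{ring homomorphism} is an additive and multiplicative map; it need not preserve $1$ and need not be linear over any ring of scalars. A homomorphism of $F$-algebras is $F$-linear but again need not preserve $1$. Commutative rings have an identity, and the homomorphisms between them that we use for change of scalars preserve it.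

\begin{theorem}\label{thm:main}
Let $R$ and $S$ be nonzero commutative rings. Every ring homomorphism $L_{2,R}\otimes_R L_{2,R}\to L_{2,S}$ is zero.
\end{theorem}

Since $L_{2,R}\otimes_R L_{2,R}\neq 0$ (Lemma~\ref{lem:basis}), the zero map is not injective, and the Question has a negative answer for every $R$.

A homomorphism $\varphi$ as in the theorem gives two commuting images of $L_{2,R}$, namely those of $a\mapsto\varphi(a\otimes1)$ and $b\mapsto\varphi(1\otimes b)$, which share the identity element $e=\varphi(1\otimes1)$. The copies $x_1Ly_1$ and $x_2Ly_2$ above commute, but only because they annihilate each other; their identity elements are orthogonal. Theorem~\ref{thm:main} says that a common identity element $e\ne0$ cannot be arranged.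

To exclude an embedding one needs a quantity that cannot increase on passing to a subalgebra. Homological dimension is not of this kind: $F[s_1,s_2]$ has global dimension $2$ and lies in the field $F(s_1,s_2)$. A quantity that does have this property is the largest number of pairwise commuting elements that are algebraically independent. Pairwise commuting elements $c_1,\dots,c_p$ of a unital $F$-algebra are called \emph{algebraically dependent} if $P(c_1,\dots,c_p)=0$ for some nonzero $P\in F[t_1,\dots,t_p]$, and \emph{algebraically independent} otherwise; for $p=1$ one says \emph{algebraic} and \emph{transcendental}. The next theorem computes this number.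

\begin{theorem}\label{thm:commuting}
Let $F$ be a field, $q\ge1$, $n_1,\dots,n_q\ge2$, and $A=L_{n_1,F}\otimes_F\cdots\otimes_F L_{n_q,F}$. If $c_1,\dots,c_p\in A$ commute pairwise and $p>q$, then $P(c_1,\dots,c_p)=0$ for some nonzero $P\in F[t_1,\dots,t_p]$. The bound is sharp: $A$ contains $q$ pairwise commuting, algebraically independent elements.
\end{theorem}

So any two commuting elements of $L_{2,F}$ are algebraically dependent, whereas $x_1\otimes1$ and $1\otimes x_1$ are independent. The same comparison applies to any number of factors, and Theorem~\ref{thm:main} is the case $p=2$, $q=1$, $m_1=m_2=n_1=2$ of the following statement.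

\begin{theorem}\label{thm:powers}
Let $R$ and $S$ be nonzero commutative rings, $p>q\ge1$, and $m_1,\dots,m_p,n_1,\dots,n_q\ge2$. Every ring homomorphism
\[
L_{m_1,R}\otimes_R\cdots\otimes_R L_{m_p,R}\longrightarrow L_{n_1,S}\otimes_S\cdots\otimes_S L_{n_q,S}
\]
is zero. Consequently, for $p,q\ge1$ and $n\ge2$, the ring $L_{n,R}^{\otimes p}$ embeds in $L_{n,R}^{\otimes q}$ if and only if $p\le q$.
\end{theorem}

Over a field one can say which algebras can take the place of the second tensor factor.

\begin{theorem}\label{thm:factor}
Let $F$ be a field, $n\ge2$, and let $A,B$ be nonzero unital $F$-algebras. If $A\otimes_F B$ embeds in $L_{n,F}$ as a possibly non-unital $F$-algebra and $A$ has an element transcendental over $F$, then $\dim_F B<\infty$.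
\end{theorem}

\begin{corollary}\label{cor:iff}
Let $F$ be a field, $m,n\ge2$, and let $B$ be a nonzero unital $F$-algebra. Then $L_{m,F}\otimes_F B$ embeds in $L_{n,F}$ as a possibly non-unital $F$-algebra if and only if $\dim_F B<\infty$.
\end{corollary}

\begin{corollary}\label{cor:centralizer}
Let $F$ be a field, $m,n\ge2$, let $\varphi\colon L_{m,F}\to L_{n,F}$ be a nonzero homomorphism of $F$-algebras, and put $e=\varphi(1)$. The centralizer of $\varphi(L_{m,F})$ in the corner $eL_{n,F}e$ is finite-dimensional. The centralizer of $\varphi(L_{m,F})$ in $L_{n,F}$ is finite-dimensional if and only if $e=1$.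
\end{corollary}

Section~\ref{sec:basics} collects the basic facts on Leavitt algebras and reduces the scalars to a field. Section~\ref{sec:lower} produces independent elements. Section~\ref{sec:criterion} contains the main idea: a bound on projective dimension over $F(t_1,\dots,t_p)$ forces $p$ commuting elements to be dependent. Section~\ref{sec:pd} proves the bound, and Section~\ref{sec:proofs} proves Theorems~\ref{thm:commuting} and~\ref{thm:powers}. A reader interested only in the Question may take $p=2$ and $q=1$ in these sections and stop there. Sections~\ref{sec:endo} and~\ref{sec:factor} prove Theorem~\ref{thm:factor} and its corollaries.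

\section{Words, grading and change of scalars}\label{sec:basics}

Let $S$ be a nonzero commutative ring and $L=L_{n,S}$. For a word $\gamma=i_1\cdots i_m$ in the alphabet $\{1,\dots,n\}$, of length $|\gamma|=m$, put
\[
x_\gamma=x_{i_1}\cdots x_{i_m},\qquad y_\gamma=y_{i_m}\cdots y_{i_1},
\]
with $x_\gamma=y_\gamma=1$ for the empty word. The order is reversed in $y_\gamma$ so that $x_{\alpha\beta}=x_\alpha x_\beta$, $y_{\alpha\beta}=y_\beta y_\alpha$, and, by repeated use of $y_ix_j=\delta_{ij}$,
\begin{equation}\label{eq:words}
y_\gamma x_\alpha=
\begin{cases}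
y_{\gamma'}&\text{if }\gamma=\alpha\gamma',\\
x_{\alpha'}&\text{if }\alpha=\gamma\alpha',\\
0&\text{if neither word is a prefix of the other.}
\end{cases}
\end{equation}
Inserting $\sum_ix_iy_i=1$ in the middle of $x_\gamma y_\gamma$ gives, by induction on $m$,
\begin{equation}\label{eq:partition}
\sum_{|\gamma|=m}x_\gamma y_\gamma=1\qquad(m\ge0).
\end{equation}

\begin{example}\label{ex:sequences}
Let $\Omega$ be the free $S$-module on the infinite sequences $\xi=i_1i_2i_3\cdots$ with letters in $\{1,\dots,n\}$. Let $x_i$ prepend the letter $i$, and let $y_i$ delete the first letter if it is $i$ and send the sequence to $0$ otherwise. The relations \eqref{eq:relations} hold, so $\Omega$ is a left $L$-module, in which $x_\gamma$ prepends the word $\gamma$ and $y_\gamma$ deletes the prefix $\gamma$.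
\end{example}

To find a basis of $L$ we use Bergman's diamond lemma \cite{Bergman}, in the following form. Let $Z$ be a finite totally ordered alphabet, and order the words in $Z$ by length and then lexicographically. Consider finitely many rules $W_\sigma\to f_\sigma$, where $W_\sigma$ is a word, no $W_\sigma$ is a subword of another, and $f_\sigma$ is an $S$-linear combination of words smaller than $W_\sigma$. Suppose that whenever $W_\sigma=ab$ and $W_\tau=bc$ with $a,b,c$ nonempty, the elements $f_\sigma c$ and $af_\tau$ can be brought to the same expression by applying the rules. Then the words containing no $W_\sigma$ form an $S$-basis of the quotient of the free algebra $S\langle Z\rangle$ by the relations $W_\sigma=f_\sigma$.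

\begin{lemma}\label{lem:basis}
The algebra $L_{n,S}$ is a free $S$-module, with basis the elements $x_\alpha y_\beta$ such that $\alpha$ and $\beta$ do not both end in the letter $n$. In particular $1$ is a basis element, and the $y_\beta$ are pairwise distinct basis elements. A tensor product $L_{n_1,S}\otimes_S\cdots\otimes_S L_{n_q,S}$ is a nonzero free $S$-module.
\end{lemma}

\begin{proof}
Order the generators so that $x_n$ is the largest, and take the rules $y_ix_j\to\delta_{ij}$ and $x_ny_n\to1-\sum_{l<n}x_ly_l$. The right sides consist of smaller words. Two left sides overlap only in the words $y_ix_ny_n$ and $x_ny_nx_j$. For the first, the two expressions are $\delta_{in}y_n$ and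
\[
y_i-\sum_{l<n}y_ix_ly_l\ \to\ y_i-\sum_{l<n}\delta_{il}y_l=\delta_{in}y_n .
\]
For the second, they are $\delta_{jn}x_n$ and
\[
x_j-\sum_{l<n}x_ly_lx_j\ \to\ x_j-\sum_{l<n}\delta_{lj}x_l=\delta_{jn}x_n .
\]
A word without subword $y_ix_j$ has the form $x_\alpha y_\beta$, and it contains $x_ny_n$ exactly when $\alpha$ and $\beta$ both end in $n$. The tensor products of basis elements form a basis of the tensor product.
\end{proof}

\begin{lemma}\label{lem:clear}
Let $a\in L$. For all sufficiently large $m$, each element $y_\gamma a$ with $|\gamma|=m$ is an $S$-linear combination of the $y_\beta$. Moreover $a=\sum_{|\gamma|=m}x_\gamma(y_\gamma a)$.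
\end{lemma}

\begin{proof}
Write $a$ as a combination of elements $x_\alpha y_\beta$ and take $m$ at least the largest $|\alpha|$ that occurs. By \eqref{eq:words}, $y_\gamma x_\alpha y_\beta$ is $0$ or $y_{\gamma'}y_\beta=y_{\beta\gamma'}$. The last assertion is \eqref{eq:partition}.
\end{proof}

The relations \eqref{eq:relations} are homogeneous for $\deg x_i=1$, $\deg y_i=-1$. Hence $L=\bigoplus_{d\in\mathbb Z}L_d$ is a $\mathbb Z$-graded algebra, and $L_d$ is spanned by the $x_\alpha y_\beta$ with $|\alpha|-|\beta|=d$. We use the grading in one way only: an equation of the form $\zeta=\theta(\zeta)$, where $\theta$ raises (or lowers) degrees by one, forces $\zeta=0$, because the nonzero component of lowest (or highest) degree on the left has no counterpart on the right.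

\begin{example}\label{ex:degreezero}
Let $D=L_0$ and let $D_j$ be the span of the $x_\alpha y_\beta$ with $|\alpha|=|\beta|=j$. By \eqref{eq:words} these elements multiply as matrix units, $x_\alpha y_\beta\cdot x_\gamma y_\delta=\delta_{\beta\gamma}x_\alpha y_\delta$, and they are linearly independent because $y_\gamma(\,\cdot\,)x_\delta$ extracts the coefficient of $x_\gamma y_\delta$. So $D_j\cong M_n(S)^{\otimes j}$, with one tensor factor for each position in the words. The identity $x_\alpha y_\beta=\sum_ix_{\alpha i}y_{\beta i}$ shows that $D_j\subset D_{j+1}$ and that the inclusion is $z\mapsto z\otimes1$. Thus $D=\bigcup_jD_j$ is the tensor product of copies of $M_n(S)$ indexed by $\mathbb N$. Splitting $\mathbb N$ into even and odd numbers gives $D\otimes_S D\cong D$.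
\end{example}

Finally we reduce the scalars to a field. For a homomorphism $S\to S'$ of commutative rings, comparing presentations gives $L_{n,S'}=S'\otimes_SL_{n,S}$. Fix $n_1,\dots,n_q\ge2$ and write $A_S=L_{n_1,S}\otimes_S\cdots\otimes_SL_{n_q,S}$; then $A_{S'}=S'\otimes_SA_S$, and $a\mapsto1\otimes a$ is a ring homomorphism $A_S\to A_{S'}$ that applies $S\to S'$ to the coordinates of $a$ in the basis of Lemma~\ref{lem:basis}.

\begin{lemma}\label{lem:field}
Let $e\in A_S$ be a nonzero idempotent. There are a field $F$ and a homomorphism $S\to F$ such that the image of $e$ in $A_F$ is nonzero.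
\end{lemma}

\begin{proof}
Let $s_1,\dots,s_r\in S$ be the nonzero coordinates of $e$ and let $I$ be the ideal they generate, so $e\in IA_S$. If all $s_i$ were nilpotent, then $I^N=0$ for some $N$, and $e=e^N\in I^NA_S=0$. So some $s_i$ is not nilpotent. The nilpotent elements of a commutative ring are those that lie in every prime ideal, so there is a prime $\mathfrak p$ with $s_i\notin\mathfrak p$. Let $F$ be the field of fractions of $S/\mathfrak p$. The image of $e$ in $A_F$ has a nonzero coordinate.
\end{proof}

The hypothesis $e^2=e$ matters: if $s\in S$ is nonzero and nilpotent, then $s\cdot1$ dies in every $A_F$.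

\section{Independent elements}\label{sec:lower}

In $L_{n,F}$ the element $x_1$ is transcendental. Indeed, if $P(t)=\sum_{i\ge i_0}\kappa_it^i$ with $\kappa_{i_0}\ne0$, then
\[
y_2y_1^{i_0}P(x_1)x_2=\sum_{i\ge i_0}\kappa_i\,y_2x_1^{i-i_0}x_2=\kappa_{i_0},
\]
since $y_2x_1=0$ and $y_2x_2=1$. The computation uses only the relations $y_ix_l=\delta_{il}$ for $i,l\in\{1,2\}$. It therefore remains valid for the images of these elements under any ring homomorphism to an $F$-algebra, injective or not, linear or not. We need this robustness: even if the homomorphism $\varphi$ of the Question is injective, its composite with the reduction $L_{2,R}\to L_{2,F}$ of Lemma~\ref{lem:field} need not be.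

\begin{lemma}\label{lem:independent}
Let $E$ be an algebra over a field $F$ with identity element $e\ne0$. For $1\le j\le p$ let $X^{(j)}_1,X^{(j)}_2,Y^{(j)}_1,Y^{(j)}_2\in E$ satisfy $Y^{(j)}_iX^{(j)}_l=\delta_{il}e$, and suppose that elements with different superscripts commute. Then $c_j=X^{(j)}_1$ $(1\le j\le p)$ are algebraically independent in $E$.
\end{lemma}

\begin{proof}
We use induction on $p$. For $p=0$ the claim is that $\kappa e\neq0$ for $0\ne\kappa\in F$. Let $p\ge1$, let $P\in F[t_1,\dots,t_p]$ be nonzero, and write $P=\sum_{i\ge i_0}P_i(t_1,\dots,t_{p-1})\,t_p^i$ with $P_{i_0}\neq0$. Drop the superscript $(p)$ and put $b_i=P_i(c_1,\dots,c_{p-1})$, which commutes with $Y_1$ and $Y_2$. From $Y_1c_p=e$ and $Y_2c_p=0$ we get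
\[
Y_2Y_1^{i_0}P(c_1,\dots,c_p)X_2=\sum_{i\ge i_0}b_i\,Y_2c_p^{\,i-i_0}X_2=b_{i_0}Y_2X_2=b_{i_0}.
\]
By induction $b_{i_0}\neq0$, so $P(c_1,\dots,c_p)\ne0$.
\end{proof}

The second pair $X_2,Y_2$ cannot be omitted: $X_1=Y_1=e$ satisfies $Y_1X_1=e$ and is algebraic. This is where the hypotheses $m_i\ge2$ of Theorem~\ref{thm:powers} enter.

\section{From projective dimension to algebraic dependence}\label{sec:criterion}

\subsection*{One element of a matrix algebra}
The method is visible already for a single matrix. Let $c\in M_r(F)$, let $k=F(t)$ and $\Lambda=M_r(k)$. Right multiplication by $t-c$ is an endomorphism of the left module $\Lambda$. It is injective: if $z(t-c)=0$, we may clear denominators and assume that $z$ is a polynomial in $t$, and the leading coefficient of $z(t-c)$ is that of $z$. So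
\[
0\longrightarrow\Lambda\xrightarrow{\ \cdot(t-c)\ }\Lambda\longrightarrow\Lambda/\Lambda(t-c)\longrightarrow0
\]
is exact. Every $M_r(k)$-module is projective, so the sequence splits: there is a left-linear map $z\mapsto zu$ that undoes multiplication by $t-c$, that is, $(t-c)u=1$. Clearing denominators gives
\[
P(t)=(t-c)U(t),\qquad 0\neq P\in F[t],\quad U=\sum_it^iU_i,\quad U_i\in M_r(F).
\]
Now replace $t^i$ by $c^i$, written to the left of the coefficients. The right side $\sum_it^{i+1}U_i-\sum_it^icU_i$ becomes $\sum_ic^{i+1}U_i-\sum_ic^icU_i=0$, and we obtain $P(c)=0$. With $U$ the adjugate of $t-c$ and $P=\det(t-c)$ this is the Cayley--Hamilton theorem.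

The argument has three steps: an exact sequence that exists for formal reasons, a splitting that comes from a homological property of the algebra over $k$, and an evaluation. In $L_{n,F}$ the splitting fails for one element, as it must, since $x_1$ is transcendental. For two commuting elements $c_1,c_2$ the exact sequence is one step longer, and we shall see that its left end splits. The outcome is an identity $P(t_1,t_2)=(t_1-c_1)U_1+(t_2-c_2)U_2$. For instance, $c_1=x_1x_1y_1$ and $c_2=x_2x_1y_2$ lie in the orthogonal corners $x_1Ly_1$ and $x_2Ly_2$, so $c_1c_2=c_2c_1=0$, and the identity is $t_1t_2=(t_1-c_1)t_2+(t_2-c_2)c_1$.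

\subsection*{Evaluation}
For the rest of this section $A$ is a unital algebra over a field $F$, the elements $c_1,\dots,c_p\in A$ commute pairwise, and
\[
\Lambda_0=A[t_1,\dots,t_p],\qquad k=F(t_1,\dots,t_p),\qquad\Lambda=A\otimes_Fk,\qquad a_j=t_j-c_j .
\]
The $t_j$ are central, so the $a_j$ commute pairwise. We have $\Lambda_0\subset\Lambda$, and finitely many elements of $\Lambda$ can be brought into $\Lambda_0$ by multiplying them with one nonzero $Q\in F[t_1,\dots,t_p]$, which is a central unit of $\Lambda$. We call this clearing denominators.

Substituting $c$ for $t$ is not a ring homomorphism on $\Lambda_0$, because the coefficients need not commute with the $c_j$. It becomes a well-defined linear map once a side is chosen. Fix $0\le j\le p$ and write $f\in\Lambda_0$ uniquely as $f=\sum_{\nu\in\mathbb N^j}f_\nu t^\nu$ with $t^\nu=t_1^{\nu_1}\cdots t_j^{\nu_j}$ and $f_\nu\in A[t_{j+1},\dots,t_p]$. Define the right and left evaluations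
\[
\operatorname{ev}^r_j(f)=\sum_\nu f_\nu c^\nu,\qquad\operatorname{ev}^l_j(f)=\sum_\nu c^\nu f_\nu,\qquad c^\nu=c_1^{\nu_1}\cdots c_j^{\nu_j}.
\]

\begin{lemma}\label{lem:ev}
The kernel of $\operatorname{ev}^r_j$ is the left ideal $\sum_{i\le j}\Lambda_0a_i$, and the kernel of $\operatorname{ev}^l_j$ is the right ideal $\sum_{i\le j}a_i\Lambda_0$.
\end{lemma}

\begin{proof}
The second statement is the first for the opposite algebra. For $i\le j$ we have $\operatorname{ev}^r_j(ft_i)=\sum_\nu f_\nu c^\nu c_i$ and $\operatorname{ev}^r_j(fc_i)=\sum_\nu f_\nu c_ic^\nu$; these agree because the $c$'s commute, so $\operatorname{ev}^r_j(fa_i)=0$. Conversely, let $Z$ be the commutative subring of $\Lambda_0$ generated by the $t_i$ and $c_i$. Modulo the ideal $\sum_{i\le j}Za_i$ of $Z$ we have $t_i\equiv c_i$, hence $t^\nu\equiv c^\nu$. Therefore $f-\operatorname{ev}^r_j(f)=\sum_\nu f_\nu(t^\nu-c^\nu)$ lies in $\sum_{i\le j}\Lambda_0a_i$, and so does $f$ if $\operatorname{ev}^r_j(f)=0$.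
\end{proof}

\subsection*{The Koszul resolution}
The injectivity of multiplication by $t-c$ generalizes as follows. Right multiplication by $a_j$ maps each $\Lambda a_i$ into itself, since $a_ia_j=a_ja_i$.

\begin{lemma}\label{lem:regular}
For $1\le j\le p$, right multiplication by $a_j$ is injective on $\Lambda/\sum_{i<j}\Lambda a_i$.
\end{lemma}

\begin{proof}
Let $za_j=\sum_{i<j}z_ia_i$ with $z,z_i\in\Lambda$. We must show $z\in\sum_{i<j}\Lambda a_i$, and after clearing denominators we may assume $z,z_i\in\Lambda_0$. Apply $\operatorname{ev}=\operatorname{ev}^r_{j-1}$. The right side goes to $0$ by Lemma~\ref{lem:ev}. On the left, $a_j$ lies in $A[t_j,\dots,t_p]$ and commutes with each $c^\nu$, so $\operatorname{ev}(za_j)=\sum_\nu z_\nu a_jc^\nu=\operatorname{ev}(z)a_j$. Thus $\operatorname{ev}(z)(t_j-c_j)=0$, and comparing leading coefficients in $t_j$ gives $\operatorname{ev}(z)=0$. By Lemma~\ref{lem:ev}, $z\in\sum_{i<j}\Lambda_0a_i$.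
\end{proof}

For $0\le j\le p$ the \emph{Koszul complex} $K^{(j)}$ of $a_1,\dots,a_j$ has in degree $r$ the free left $\Lambda$-module $K^{(j)}_r$ with basis $e_J$, where $J$ runs over the $r$-element subsets of $\{1,\dots,j\}$, and differential
\[
d(ze_J)=\sum_{s=1}^r(-1)^{s-1}za_{i_s}e_{J\setminus\{i_s\}}\qquad(J=\{i_1<\dots<i_r\}).
\]
In $d^2(ze_J)$ the basis element obtained by removing $i$ and $i'$ appears twice, with coefficients $za_ia_{i'}$ and $za_{i'}a_i$ and opposite signs, so $d^2=0$. For $j=1$ this is the map $\cdot\,a_1\colon\Lambda\to\Lambda$. For $j=2$ it is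
\[
0\longrightarrow\Lambda\xrightarrow{\ z\mapsto(-za_2,\,za_1)\ }\Lambda^2\xrightarrow{\ (u,v)\mapsto ua_1+va_2\ }\Lambda .
\]

\begin{lemma}\label{lem:koszul}
For $0\le j\le p$ we have $H_r(K^{(j)})=0$ for $r\ge1$ and $H_0(K^{(j)})=\Lambda/\sum_{i\le j}\Lambda a_i$.
\end{lemma}

\begin{proof}
The formula for $H_0$ holds by definition. For the vanishing we use induction on $j$; the complex $K^{(0)}$ is $\Lambda$ in degree $0$. Let $j\ge1$. The $e_J$ with $j\notin J$ span the subcomplex $K^{(j-1)}$. The quotient complex has basis $e_{J'\cup\{j\}}$ with $J'\subset\{1,\dots,j-1\}$, and since $j$ is the largest index,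
\[
d(ze_{J'\cup\{j\}})=\bigl(\text{$d(ze_{J'})$ with $j$ adjoined to each index set}\bigr)+(-1)^{|J'|}za_je_{J'} .
\]
So the quotient is $K^{(j-1)}$ shifted up by one degree, and the connecting homomorphism is right multiplication by $\pm a_j$. The long exact sequence reads
\[
H_r(K^{(j-1)})\longrightarrow H_r(K^{(j)})\longrightarrow H_{r-1}(K^{(j-1)})\xrightarrow{\ \pm a_j\ }H_{r-1}(K^{(j-1)}).
\]
For $r\ge2$ the terms on both sides of $H_r(K^{(j)})$ vanish. For $r=1$ the left term vanishes and the last map is injective by Lemma~\ref{lem:regular}. In both cases $H_r(K^{(j)})=0$.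
\end{proof}

\subsection*{The criterion}
Recall that a left module $M$ over a ring $\Lambda$ has \emph{projective dimension at most $q$} if there is an exact sequence $0\to P_q\to\dots\to P_0\to M\to0$ with all $P_i$ projective. The groups $\operatorname{Ext}^i_\Lambda(M,N)$ are the cohomology groups of $\operatorname{Hom}_\Lambda(P_\bullet,N)$ and do not depend on the projective resolution $P_\bullet$. So they vanish for $i>q$ if $M$ has projective dimension at most $q$.

\begin{proposition}\label{prop:criterion}
Let $A$ be a unital algebra over a field $F$, let $p\ge1$, and suppose that every left module over $\Lambda=A\otimes_FF(t_1,\dots,t_p)$ has projective dimension at most $p-1$. Then any $p$ pairwise commuting elements of $A$ are algebraically dependent.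
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:koszul}, $K=K^{(p)}$ is a free resolution of length $p$ of $M=\Lambda/\sum_j\Lambda a_j$. Its top term is $K_p=\Lambda\varepsilon$ with $\varepsilon=e_{\{1,\dots,p\}}$, the next term has basis $\varepsilon_j=e_{\{1,\dots,p\}\setminus\{j\}}$, and $d(\varepsilon)=\sum_j(-1)^{j-1}a_j\varepsilon_j$. Computing with this resolution, $\operatorname{Ext}^p_\Lambda(M,\Lambda)$ is the cokernel of
\[
\operatorname{Hom}_\Lambda(K_{p-1},\Lambda)\longrightarrow\operatorname{Hom}_\Lambda(K_p,\Lambda),\qquad g\longmapsto g\circ d .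
\]
This cokernel is $0$ by hypothesis, so there is $g$ with $g(d(\varepsilon))=1$. Putting $u_j=(-1)^{j-1}g(\varepsilon_j)$ we get $1=\sum_ja_ju_j$. Note the change of side: the resolution was built from the left ideal generated by the $a_j$, and its dual shows that the right ideal they generate is all of $\Lambda$. Clearing denominators,
\[
P=\sum_{j=1}^pa_jU_j,\qquad0\ne P\in F[t_1,\dots,t_p],\quad U_j\in\Lambda_0 .
\]
By Lemma~\ref{lem:ev}, $0=\operatorname{ev}^l_p(P)=P(c_1,\dots,c_p)$.
\end{proof}

\begin{remark}\label{rem:extension}
The hypothesis concerns $\Lambda$ and cannot be replaced by the same hypothesis on $A$. For the field $A=F(s)$ every module is free, but $s$ is transcendental over $F$.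
\end{remark}

\section{Projective dimension over Leavitt algebras}\label{sec:pd}

By Remark~\ref{rem:extension} we need a bound that persists under extension of scalars. For Leavitt algebras this costs nothing: $L_{n,F}\otimes_Fk=L_{n,k}$, so it suffices to prove a bound valid over every field $k$. To resolve all modules at once we resolve the algebra as a bimodule. In this section $\otimes$ means $\otimes_k$, and $L\otimes L$ carries the bimodule structure $u(a\otimes b)v=ua\otimes bv$. The kernel of the multiplication map of an algebra is generated by one element $z\otimes1-1\otimes z$ for each algebra generator $z$. For $L_{n,k}$, all $2n$ of them are multiples of a single element $\omega$, and the grading shows that $\omega$ generates freely.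

\begin{lemma}\label{lem:bimodule}
Let $k$ be a field and $L=L_{n,k}$. The sequence of $L$-bimodules
\[
0\longrightarrow L\otimes L\xrightarrow{\ \partial\ }L\otimes L\xrightarrow{\ \mu\ }L\longrightarrow0,
\qquad\partial(a\otimes b)=a\otimes b-\sum_iax_i\otimes y_ib,\quad\mu(a\otimes b)=ab,
\]
is exact.
\end{lemma}

\begin{proof}
The map $\mu$ is onto, and $\mu\partial(a\otimes b)=ab-a\bigl(\sum_ix_iy_i\bigr)b=0$.

Put $\delta(z)=z\otimes1-1\otimes z$. If $\sum_la_lb_l=0$, then $\sum_la_l\otimes b_l=-\sum_la_l\delta(b_l)$, so $\ker\mu$ is generated by the elements $\delta(z)$. The map $\delta$ is linear, $\delta(1)=0$, and $\delta(zw)=z\delta(w)+\delta(z)w$. Hence $\ker\mu$ is generated as a bimodule by the $\delta(x_j)$ and $\delta(y_j)$. Let $\omega=\partial(1\otimes1)=1\otimes1-\sum_ix_i\otimes y_i$, so that $\partial(a\otimes b)=a\omega b$. Then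
\[
\omega x_j=1\otimes x_j-x_j\otimes1=-\delta(x_j),\qquad y_j\omega=y_j\otimes1-1\otimes y_j=\delta(y_j).
\]
So $\ker\mu=\operatorname{im}\partial$.

Grade $L\otimes L=\bigoplus_dL_d\otimes L$ by the degree of the left factor. Then $\partial=1-\theta$ with $\theta(a\otimes b)=\sum_iax_i\otimes y_ib$ raising the degree by one. If $\partial\zeta=0$ then $\zeta=\theta\zeta$, hence $\zeta=0$.
\end{proof}

\begin{proposition}\label{prop:pd}
Let $k$ be a field and $A=L_{n_1,k}\otimes\cdots\otimes L_{n_q,k}$. Every left $A$-module has projective dimension at most $q$.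
\end{proposition}

\begin{proof}
Write $L^{(j)}=L_{n_j,k}$, and let $C^{(j)}$ be the complex $\partial\colon L^{(j)}\otimes L^{(j)}\to L^{(j)}\otimes L^{(j)}$ in degrees $1$ and $0$. By Lemma~\ref{lem:bimodule} its homology is $L^{(j)}$, in degree $0$. The K\"unneth theorem over a field says that the homology of a tensor product of complexes of vector spaces is the tensor product of their homologies. So $P_\bullet=C^{(1)}\otimes\cdots\otimes C^{(q)}$ gives an exact sequence of $A$-bimodules
\begin{equation}\label{eq:resolution}
0\longrightarrow P_q\longrightarrow\cdots\longrightarrow P_0\longrightarrow A\longrightarrow0,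
\end{equation}
in which $P_i$ is a sum of $\binom qi$ copies of $\bigotimes_j(L^{(j)}\otimes L^{(j)})\cong A\otimes A$. (For $q=1$ this is the sequence of Lemma~\ref{lem:bimodule} itself.)

As right $A$-modules, all terms of \eqref{eq:resolution} are free. The surjection $P_0\to A$ splits, so its kernel $Z_0$ is projective; then $P_1\to Z_0$ splits and its kernel $Z_1$ is projective; and so on. Thus \eqref{eq:resolution} is spliced from split short exact sequences of right modules, and it stays exact when we apply $-\otimes_AM$ for a left module $M$. The result is a resolution of $A\otimes_AM=M$ of length $q$ by sums of copies of $(A\otimes A)\otimes_AM=A\otimes M$, which is a free left $A$-module because $M$ has a basis over the field $k$.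
\end{proof}

\section{Proofs of Theorems~\ref{thm:main}--\ref{thm:powers}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:commuting}]
Let $k=F(t_1,\dots,t_p)$. Then $A\otimes_Fk=L_{n_1,k}\otimes_k\cdots\otimes_kL_{n_q,k}$, and by Proposition~\ref{prop:pd} its left modules have projective dimension at most $q\le p-1$. Proposition~\ref{prop:criterion} gives the polynomial $P$. For sharpness, let $X^{(j)}_i,Y^{(j)}_i$ be the generators $x_i,y_i$ of the $j$-th tensor factor. By Lemma~\ref{lem:independent} with $E=A$, the elements $X^{(1)}_1,\dots,X^{(q)}_1$ are algebraically independent.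
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:powers}, hence of Theorem~\ref{thm:main}]
Let $\varphi$ be a ring homomorphism from $L_{m_1,R}\otimes_R\cdots\otimes_RL_{m_p,R}$ to $A_S=L_{n_1,S}\otimes_S\cdots\otimes_SL_{n_q,S}$, and let $e=\varphi(1)$, an idempotent. Suppose $e\ne0$. By Lemma~\ref{lem:field} there is a field $F$ such that the composite $\psi$ of $\varphi$ with $A_S\to A_F$ sends $1$ to an idempotent $\bar e\neq0$. The corner $E=\bar eA_F\bar e$ is an $F$-algebra with identity element $\bar e$, and it contains the image of $\psi$, since $\psi(z)=\psi(1\cdot z\cdot1)=\bar e\psi(z)\bar e$.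

Let $X^{(j)}_i,Y^{(j)}_i\in E$ $(i=1,2)$ be the images under $\psi$ of the generators $x_i,y_i$ of the $j$-th source factor. They satisfy the hypotheses of Lemma~\ref{lem:independent}, so $c_j=X^{(j)}_1$ $(1\le j\le p)$ are algebraically independent in $E$. On the other hand $p>q$, so Theorem~\ref{thm:commuting} gives a nonzero $P$ with $P(c_1,\dots,c_p)=0$ in $A_F$, where the constant term $\kappa$ of $P$ is read as $\kappa1$. Multiplying by $\bar e$ fixes the monomials of positive degree and replaces $\kappa1$ by $\kappa\bar e$, so the same relation holds in $E$. This is a contradiction. Hence $e=0$, and $\varphi(z)=\varphi(z)e=0$ for all $z$.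

For the last statement, let $p\le q$. By Lemma~\ref{lem:basis}, $1$ is part of an $R$-basis of $L_{n,R}^{\otimes(q-p)}$, so $z\mapsto z\otimes1$ is an injective homomorphism $L_{n,R}^{\otimes p}\to L_{n,R}^{\otimes q}$. If $p>q$, every homomorphism is zero while the source is nonzero.
\end{proof}

Neither linearity nor the relation $\sum_ix_iy_i=1$ in the source was used. That relation is needed only in the target, where it produces the resolution of Lemma~\ref{lem:bimodule}.

\section{Cyclic modules with finite-dimensional endomorphism ring}\label{sec:endo}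

In the situation of Theorem~\ref{thm:factor}, Theorem~\ref{thm:commuting} shows only that $B$ is algebraic: if $a\in A$ and $\beta\in B$ are both transcendental, then $a\otimes1$ and $1\otimes\beta$ are independent. An algebraic algebra can be infinite-dimensional, so a finer tool is needed. We return to the module $\Lambda/\Lambda(t-c)$ of Section~\ref{sec:criterion}. Everything that commutes with $c$ acts on it by right multiplication, and the following proposition bounds its endomorphisms.

\begin{proposition}\label{prop:endo}
Let $k$ be a field, $L=L_{n,k}$, and let $a\in L$ be such that $ar=0$ implies $r=0$ for $r\in L$. Then $\dim_k\operatorname{End}_L(L/La)<\infty$.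
\end{proposition}

A homomorphism of left modules $L/La\to N$ is determined by the image $z$ of the class of $1$, which can be any element with $az=0$. So the hypothesis says that $\operatorname{Hom}_L(L/La,L)=0$. It cannot be dropped: for $a=0$ the endomorphism ring is the opposite ring of $L$.

\begin{example}\label{ex:contract}
Let $a=1-x_1$; the hypothesis holds by the grading argument. Let $v$ be the class of $1$ in $M=L/La$. Then $v=x_1v$, so $y_1v=v$ and $y_iv=0$ for $i\ge2$, and $M$ is spanned by the $x_\alpha v$. Also $M\neq0$, since the sequence $111\cdots$ in Example~\ref{ex:sequences} is fixed by $x_1$. An endomorphism sends $v$ to an element $z=x_1z$, so $z=y_1^Nz$ for all $N$. But $y_1^Nx_\alpha v\in\{0,v\}$ for $N\ge|\alpha|$ by \eqref{eq:words}. Hence $z\in kv$ and $\operatorname{End}_L(M)=k$. The mechanism is that the $y_i$ contract $M$ onto the finite-dimensional space $kv$, while the image of the generator must be reachable by arbitrarily long products of the $y_i$.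
\end{example}

\begin{example}\label{ex:free}
Let $n=2$ and $a=1-y_1$; again the hypothesis holds by the grading argument. Now $y_1v=v$, but $u=y_2v$ generates a free submodule of $M=L/La$: if $ry_2=s(1-y_1)$, right multiplication by $x_1$ gives $0=s(x_1-1)$, so $s=0$ and $r=ry_2x_2=0$. The elements $y_\beta u$ are linearly independent, and there is no contraction in $M$. It reappears in $T=M/Lu$, where $y_1v=v$ and $y_2v=0$ as in Example~\ref{ex:contract}. Nothing is lost in passing to $T$, because $\operatorname{Hom}_L(M,Lu)=0$.
\end{example}

To carry this out in general we describe $M$ by a finite-dimensional generating space on which the action of the $y_i$ is partly prescribed. A \emph{system} is a pair $(V,\Gamma)$ of a finite-dimensional $k$-vector space $V$ and a subspace $\Gamma\subset V\oplus V^n$. A \emph{solution} of $(V,\Gamma)$ in a left $L$-module $N$ is a linear map $f\colon V\to N$ such that for all $(v;w_1,\dots,w_n)\in\Gamma$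
\begin{equation}\label{eq:solution}
y_if(v)=f(w_i)\ \text{ for all }i,\qquad\text{equivalently}\qquad f(v)=\sum_ix_if(w_i).
\end{equation}
The first form follows from the second on applying $y_i$, and the second from the first by $f(v)=\sum_ix_iy_if(v)$. It suffices to impose \eqref{eq:solution} on a spanning set of $\Gamma$. Put
\[
M(V,\Gamma)=(L\otimes_kV)/N_\Gamma,
\]
where $N_\Gamma$ is the submodule generated by the elements $1\otimes v-\sum_ix_i\otimes w_i$ with $(v;w)\in\Gamma$. Homomorphisms $M(V,\Gamma)\to N$ correspond, naturally in $N$, to solutions of $(V,\Gamma)$ in $N$. By the Yoneda lemma, a module $M$ is isomorphic to $M(V,\Gamma)$ as soon as $\operatorname{Hom}_L(M,N)$ is in bijection with the solutions in $N$, naturally in $N$.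

\begin{proof}[Proof of Proposition~\ref{prop:endo}]
Let $M=L/La$.

\emph{Step 0: $M\cong M(V,\Gamma)$ for some system.} By Lemma~\ref{lem:clear} choose $m$ and $d$ such that each $a_\gamma=y_\gamma a$ with $|\gamma|=m$ is a combination of elements $y_\beta$ with $|\beta|\le d$; since $a=\sum_\gamma x_\gamma a_\gamma$, an element $z$ of a module satisfies $az=0$ if and only if $a_\gamma z=0$ for all $\gamma$. Let $V\subset L$ be the span of the $y_\beta$ with $|\beta|\le d$, of which these elements are a basis. Let $\Gamma$ be spanned by $(y_\beta;y_1y_\beta,\dots,y_ny_\beta)$ for $|\beta|<d$ and by $(a_\gamma;0,\dots,0)$ for $|\gamma|=m$. A linear map $f\colon V\to N$ satisfies the conditions of the first kind if and only if $f(y_\beta)=y_\beta z$ for all $|\beta|\le d$, where $z=f(1)$. The conditions of the second kind then say $a_\gamma z=f(a_\gamma)=0$. So solutions in $N$ correspond to elements $z$ with $az=0$, that is, to homomorphisms $M\to N$.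

From now on $(V,\Gamma)$ is a system with $M\cong M(V,\Gamma)$ and $\dim V$ minimal. We identify $M$ with $M(V,\Gamma)$.

\emph{Step 1: $\Gamma$ is a graph.} Let $(0;w_1,\dots,w_n)\in\Gamma$ and $W=\operatorname{span}(w_1,\dots,w_n)$. Every solution has $f(w_i)=y_if(0)=0$, so it factors through $V/W$, and the solutions of $(V,\Gamma)$ are those of $V/W$ with the image of $\Gamma$. By minimality $W=0$. Hence the projection of $\Gamma$ to the first coordinate is injective, and
\[
\Gamma=\{(v;\rho_1v,\dots,\rho_nv):v\in V'\}
\]
for a subspace $V'\subset V$ and linear maps $\rho_i\colon V'\to V$. A solution is a linear map $f$ with $y_if(v)=f(\rho_iv)$ for $v\in V'$.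

\emph{Step 2: $V=\sum_i\rho_i(V')$.} Let $V_1=\sum_i\rho_i(V')$. First, $V'+V_1=V$. Otherwise there is a nonzero functional $\lambda\colon V\to k$ vanishing on $V'+V_1$, and $f(v)=\lambda(v)1$ is a nonzero solution in $L$, because both sides of $y_if(v)=f(\rho_iv)$ vanish for $v\in V'$. This contradicts $\operatorname{Hom}_L(M,L)=0$.

So we can choose $u_1,\dots,u_s\in V'$ whose classes form a basis of $V/V_1$. With $U_1=\operatorname{span}(u_1,\dots,u_s)$ we have $V=U_1\oplus V_1$ and, since $U_1\subset V'$, also $V'=U_1\oplus(V'\cap V_1)$. Let $\Gamma_1=\{(v;\rho_1v,\dots,\rho_nv):v\in V'\cap V_1\}\subset V_1\oplus V_1^n$. A linear map $f\colon V\to N$ is a solution of $(V,\Gamma)$ if and only if $f|_{V_1}$ is a solution of $(V_1,\Gamma_1)$ and $f(u_j)=\sum_ix_if(\rho_iu_j)$ for all $j$. As $\rho_iu_j\in V_1$, the latter equations determine $f(u_j)$ from $f|_{V_1}$ and impose no further condition. So restriction to $V_1$ is a bijection on solutions, $M\cong M(V_1,\Gamma_1)$, and minimality gives $V_1=V$.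

\emph{Step 3: the unconstrained vectors generate a free submodule.} Choose a complement $V=V'\oplus U$. We claim that $L\otimes U\to M$ is injective, that is, $N_\Gamma\cap(L\otimes U)=0$. Let $v_1,\dots,v_r$ be a basis of $V'$, and let $\sigma^i_{hs}\in k$ be the coefficient of $v_h$ in $\rho_iv_s$ with respect to $V=kv_1\oplus\dots\oplus kv_r\oplus U$. An element of $N_\Gamma$ has the form $\sum_sb_s\bigl(1\otimes v_s-\sum_ix_i\otimes\rho_iv_s\bigr)$ with $b_s\in L$. If it lies in $L\otimes U$, the coefficient of each $v_h$ vanishes:
\[
b_h=\sum_{s,i}\sigma^i_{hs}\,b_sx_i\qquad(1\le h\le r).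
\]
This is an equation $\zeta=\theta(\zeta)$ for $\zeta=(b_1,\dots,b_r)\in L^r$ with $\theta$ raising degrees by one, so all $b_s$ are $0$.

Let $G\cong L^{\dim U}$ be the image of $L\otimes U$ in $M$ and let $T=M/G$. From $\operatorname{Hom}_L(M,L)=0$ we get $\operatorname{Hom}_L(M,G)=0$, so the natural map $\operatorname{End}_L(M)\to\operatorname{Hom}_L(M,T)$ is injective. It remains to bound $\operatorname{Hom}_L(M,T)$.

\emph{Step 4: the $y_i$ contract $T$.} Let $\pi\colon V\to T$ be the canonical map, a solution with $\pi(U)=0$. Put $T_0=\pi(V)=\pi(V')$ and $T_l=\sum_{|\alpha|=l}x_\alpha T_0$. For $v\in V'$ we have $y_j\pi(v)=\pi(\rho_jv)\in T_0$ and $\pi(v)=\sum_ix_i\pi(\rho_iv)\in T_1$. Hence $y_jT_0\subset T_0$ and $T_0\subset T_1$, and the latter gives $T_l\subset T_{l+1}$ for all $l$. From $y_jx_i=\delta_{ij}$ we get $y_jT_l\subset T_{l-1}$ for $l\ge1$. The increasing union $\bigcup_lT_l$ is a subspace stable under all $x_j$ and $y_j$ and contains the generating set $T_0$, so it is $T$.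

\emph{Step 5: conclusion.} Let $f\colon V\to T$ be a solution. As $V$ is finite-dimensional, $f(V)\subset T_l$ for some $l$. If $l\ge1$, then $f(\rho_jv)=y_jf(v)\in T_{l-1}$ for all $v\in V'$ and all $j$, so $f(V)\subset T_{l-1}$ by Step 2. Repeating, $f(V)\subset T_0$. Thus $\operatorname{Hom}_L(M,T)$ embeds in the finite-dimensional space $\operatorname{Hom}_k(V,T_0)$.
\end{proof}

\section{Tensor factors and centralizers}\label{sec:factor}

In this section $F$ is a field and $L=L_{n,F}$.

\begin{proof}[Proof of Theorem~\ref{thm:factor}]
Let $\varphi\colon A\otimes_FB\to L$ be an injective homomorphism of $F$-algebras, let $a\in A$ be transcendental, and put $c=\varphi(a\otimes1)$, $k=F(t)$, $\Lambda=L_{n,k}=L\otimes_Fk$ and $M=\Lambda/\Lambda(t-c)$. If $(t-c)r=0$ with $r\in\Lambda$, clearing denominators and comparing leading coefficients in $t$ gives $r=0$. By Proposition~\ref{prop:endo} over the field $k$, the space $\operatorname{End}_\Lambda(M)$ has finite dimension over $k$.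

For $\beta\in B$ the element $\varphi(1\otimes\beta)$ commutes with $t-c$, so right multiplication by it preserves $\Lambda(t-c)$ and induces $\tau_\beta\in\operatorname{End}_\Lambda(M)$. We show that if $\beta_1,\dots,\beta_r\in B$ are linearly independent over $F$, then $\tau_{\beta_1},\dots,\tau_{\beta_r}$ are linearly independent over $k$; this gives $\dim_FB\le\dim_k\operatorname{End}_\Lambda(M)<\infty$.

Let $\sum_if_i\tau_{\beta_i}=0$ with $f_i\in k$. Applying this to the class of $1$ gives $\sum_if_i\varphi(1\otimes\beta_i)=g(t-c)$ for some $g\in\Lambda$. Choose $0\ne Q\in F[t]$ with $h_i=Qf_i\in F[t]$ for all $i$ and $Qg\in L[t]$. Then $\sum_i\varphi(1\otimes\beta_i)h_i(t)$ lies in $L[t](t-c)$, so its right evaluation at $c$ vanishes by Lemma~\ref{lem:ev}. We have $\varphi(1\otimes\beta)c^j=\varphi(a^j\otimes\beta)$ for all $j\ge0$; for $j=0$, where $c^0=1$ may differ from $\varphi(1\otimes1)$, both sides are $\varphi(1\otimes\beta)$. Therefore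
\[
0=\sum_i\varphi(1\otimes\beta_i)h_i(c)=\varphi\Bigl(\sum_ih_i(a)\otimes\beta_i\Bigr).
\]
Since $\varphi$ is injective and the $\beta_i$ are independent, $h_i(a)=0$ for all $i$. Since $a$ is transcendental, $h_i=0$, and so $f_i=0$.
\end{proof}

\begin{remark}\label{rem:transcendence}
The transcendence hypothesis cannot be dropped. The degree-zero part $D$ of $L$ is infinite-dimensional and $D\otimes_FD\cong D\subset L$ by Example~\ref{ex:degreezero}. Every element of $D$ lies in a finite-dimensional subalgebra $D_j$ and is algebraic.
\end{remark}

For the corollaries we need one more property of Leavitt algebras over a field.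

\begin{lemma}\label{lem:simple}
For $m\ge2$ the ring $L_{m,F}$ is simple.
\end{lemma}

\begin{proof}
Let $J$ be a two-sided ideal containing $a\ne0$. By Lemma~\ref{lem:clear}, some $y_\gamma a\in J$ is a nonzero combination $\sum_\beta\kappa_\beta y_\beta$. Choose $\beta_0$ of minimal length with $\kappa_{\beta_0}\ne0$. If $\beta\neq\beta_0$ and $|\beta|\ge|\beta_0|$, then by \eqref{eq:words} the product $y_\beta x_{\beta_0}$ is $0$ or $y_{\beta'}$ with $\beta'$ nonempty. So right multiplication by $\kappa_{\beta_0}^{-1}x_{\beta_0}$ gives an element $1+b\in J$, where $b$ is a combination of elements $y_{\beta'}$ with $1\le|\beta'|\le d$, for some $d$. For such $\beta'$ we have $y_{\beta'}x_1^d=0$ unless $y_{\beta'}=y_1^r$ with $1\le r\le d$, and in that case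
\[
y_2y_1^d\cdot y_1^r\cdot x_1^dx_2=y_2y_1^dx_1^{d-r}x_2=y_2y_1^rx_2=0 .
\]
Hence $y_2y_1^d(1+b)x_1^dx_2=y_2y_1^dx_1^dx_2=1$ lies in $J$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:iff}]
If $L_{m,F}\otimes_FB$ embeds in $L$, then $\dim_FB<\infty$ by Theorem~\ref{thm:factor}, because $x_1\in L_{m,F}$ is transcendental (Section~\ref{sec:lower}).

Conversely let $d=\dim_FB<\infty$. We first map $L_{m,F}$ to a matrix ring over $L$, by finding a free module that is isomorphic to its $m$-th power. The isomorphism $L^n\cong L$ of right modules lowers the rank by $n-1$, so we take $W=L^{n-1}$. Then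
\[
W\oplus W=L^{n-2}\oplus L^n\cong L^{n-2}\oplus L=W,
\]
and by induction there is an isomorphism $\psi\colon W^m\to W$. Let $\iota_i\colon W\to W^m$ and $\pi_i\colon W^m\to W$ be the inclusions and projections. The elements $X_i=\psi\iota_i$ and $Y_i=\pi_i\psi^{-1}$ of $\operatorname{End}_L(W)=M_{n-1}(L)$ satisfy $Y_iX_j=\pi_i\iota_j=\delta_{ij}$ and $\sum_iX_iY_i=\psi\bigl(\sum_i\iota_i\pi_i\bigr)\psi^{-1}=1$. They define a unital homomorphism $L_{m,F}\to M_{n-1}(L)$, which is injective by Lemma~\ref{lem:simple}.

The left regular representation embeds $B$ in $M_d(F)$, as $B$ is unital. Choose $s$ with $n^s\ge d(n-1)$. Then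
\[
L_{m,F}\otimes_FB\ \subset\ M_d(L_{m,F})\ \hookrightarrow\ M_{d(n-1)}(L)\ \subset\ M_{n^s}(L)\ \cong\ L,
\]
where the last inclusion is as an upper left corner, which need not preserve $1$, and the isomorphism is \eqref{eq:matrix} applied $s$ times.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:centralizer}]
Since $\varphi(z)=e\varphi(z)e$ and $\varphi\neq0$, we have $e\ne0$ and $\varphi(L_{m,F})\subset eLe$. Put $X_i=\varphi(x_i)$, $Y_i=\varphi(y_i)$, $c=X_1$. Let $C$ be the centralizer of $\varphi(L_{m,F})$ in $eLe$, a nonzero $F$-algebra with identity element $e$.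

\emph{$C$ is finite-dimensional.} Since $C$ commutes with $c$, the map $F[t]\otimes_FC\to L$, $t^j\otimes s\mapsto c^js$ (with $c^0=e$), is a homomorphism of $F$-algebras. It is injective: if $\sum_{j\ge j_0}t^j\otimes s_j$ has $s_{j_0}\ne0$, then, since the $s_j$ commute with $Y_1$ and $Y_2$,
\[
Y_2Y_1^{j_0}\Bigl(\sum_{j\ge j_0}c^js_j\Bigr)X_2=\sum_{j\ge j_0}s_jY_2c^{\,j-j_0}X_2=s_{j_0}\neq0 .
\]
Theorem~\ref{thm:factor} with $A=F[t]$ and $B=C$ gives $\dim_FC<\infty$.

\emph{The centralizer $C'$ in $L$.} Let $f=1-e$. An element $z\in C'$ commutes with $e=\varphi(1)$, so $z=eze+fzf$. Elements of $fLf$ are annihilated on both sides by $eLe\supset\varphi(L_{m,F})$, so $fLf\subset C'$, and then $eze=z-fzf\in C'\cap eLe=C$. Hence $C'=C\oplus fLf$. If $e=1$, then $C'=C$ is finite-dimensional. If $e\ne1$, then $f\neq0$, and Lemma~\ref{lem:simple} gives $1=\sum_{i=1}^ra_ifb_i$ with $a_i,b_i\in L$. Every $z\in L$ equals $1\cdot z\cdot1=\sum_{i,j}a_i\,f(b_iza_j)f\,b_j$, so $L=\sum_{i,j}a_i(fLf)b_j$. As $L$ is infinite-dimensional by Lemma~\ref{lem:basis}, so is $fLf$, and so is $C'$.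
\end{proof}

For example, the endomorphism $\varphi(z)=x_1zy_1$ of $L=L_{2,F}$ has $e=x_1y_1$ and $f=x_2y_2$, and the centralizer of its image contains $fLf=x_2Ly_2$, the second of the two commuting copies of $L$ from the introduction.

\begin{thebibliography}{9}

\bibitem{Bergman}
Bergman, Adv. Math. \textbf{29} (1978).

\bibitem{Rigby}
Simon W. Rigby, \emph{Tensor products of Steinberg algebras}, arXiv:1811.10897 (2018).

\end{thebibliography}
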